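# A finitely generated group with decidable word problem on which $X_{\le 1}$ is not sofic

## 1. Two theorems about the group $G=U*_H\Lambda$

**Theorem 1.** For $N_n=2^{4^n}$ $(n\ge 1)$, the group $G$ defined by (1)–(4) below is finitely generated, has decidable word problem, and the subshift
$$X_{\le 1}=\{x\in\{0,1\}^G:\ |\{g\in G: x(g)=1\}|\le 1\}$$
is not sofic.

The group depends on a sequence of even integers $N_n\ge 4$ $(n\ge 1)$. Let $H=\bigoplus_{i\ge 1}\mathbb Z/2$ with basis $t_1,t_2,\dots$, let $K_n=\langle t_1,\dots,t_n\rangle$ and $K_0=1$. Put
$$P_n=K_{n-1}\times D^{(n)},\qquad D^{(n)}=\langle s_n,t_n\mid s_n^2=t_n^2=(s_nt_n)^{N_n}=1\rangle, \tag{1}$$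
so $D^{(n)}$ is dihedral of order $2N_n$. Let $z_n=(s_nt_n)^{N_n/2}$. This is a central involution of $D^{(n)}$, and it differs from $t_n$, since it is a rotation and $t_n$ is not. Inside $P_n$ we see $K_n=K_{n-1}\times\langle t_n\rangle$ and
$$Q_n=K_n\times\langle z_n\rangle\le P_n,\qquad |Q_n|=2^{n+1}. \tag{2}$$
Embed $Q_n$ into $P_{n+1}=K_n\times D^{(n+1)}$ by the identity on $K_n$ and $z_n\mapsto s_{n+1}$; the image is $K_n\times\langle s_{n+1}\rangle$. Form the amalgams
$$U_m=P_1*_{Q_1}P_2*_{Q_2}\cdots*_{Q_{m-1}}P_m,\qquad U=\bigcup_m U_m. \tag{3}$$
The copies of $K_n$ in $P_n$ and in $P_{n+1}$ are identified through $Q_n$, so $H=\bigcup_n K_n$ is a subgroup of $U$. Finally let $\Lambda=\mathbb Z/2\wr\mathbb Z=\langle a,\tau\rangle$ be the lamplighter group, embed $H$ in it by $t_i=\tau^ia\tau^{-i}$ $(i\ge 1)$, and set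
$$G=U*_H\Lambda. \tag{4}$$
This is an explicit variant of Dunwoody's inaccessible groups.

**Theorem 2 (stronger form).** Suppose $\limsup_n \frac{\log N_n}{2^n}=\infty$. Let $Z\subseteq\mathcal A^G$ be a sofic subshift, $x\in Z$, and $F\subset G$ finite and nonempty. Then there are $x'\in Z$ with $x'|_F=x|_F$ and infinitely many $h\in G$, with the sets $hF$ pairwise disjoint, such that $x'(hf)=x(f)$ for all $f\in F$. In particular, if a symbol occurs in some configuration of a sofic subshift on $G$, it occurs infinitely often in some configuration of it. Hence a subshift of $\{0,1\}^G$ that consists of finitely supported configurations and contains a nonzero one (for example the subshift of configurations with at most $k$ ones, $k\ge 1$) is not sofic. If $(N_n)$ is computable, $G$ has decidable word problem.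

Theorem 1 answers a question from Nathalie Aubrun, Sebastián Barbieri and Mathieu Sablik, "A notion of effectiveness for subshifts on finitely generated groups", arXiv:1412.2582 (2014): "it is not known whether $X_{\leq 1}$ is sofic for all groups with decidable word problem or not." The answer is no. The word problem enters because of a known result: if a group is recursively presented and has undecidable word problem, then $X_{\le1}$ is not sofic on it. We shall not use that result.

## 2. Sofic subshifts, and three groups where $X_{\le 1}$ is sofic

Let $G$ be a finitely generated group and $\mathcal A$ a finite alphabet. The space $\mathcal A^G$ has the product topology, and $G$ acts by $(g\cdot x)(h)=x(g^{-1}h)$. A pattern is a map $\pi:S\to\mathcal A$ with $S\subset G$ finite; it appears in $x$ at $g$ if $x(gs)=\pi(s)$ for all $s\in S$.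

**Definition.** A *subshift* is a closed, shift-invariant subset of $\mathcal A^G$, equivalently the set of configurations that avoid some set of forbidden patterns. It is a *subshift of finite type* (SFT) if a finite set of forbidden patterns suffices. It is *sofic* if it is the image of an SFT, possibly over another finite alphabet but on the same group, under a continuous shift-commuting map.

**Definition.** $G$ has *decidable word problem* if an algorithm decides, for every word in a fixed finite set of generators and their inverses, whether it represents $1$.

The set $X_{\le1}$ is a subshift: forbid, for every $h\ne 1$, the pattern with a $1$ at $1$ and at $h$. On an infinite group it is not an SFT. Indeed, suppose finitely many forbidden patterns defined it, with supports in a ball $\mathrm{Ball}_r$. A configuration with exactly two ones at distance greater than $2r$ shows at most one $1$ in each translate $g\,\mathrm{Ball}_r$, so each pattern it shows there also appears in an element of $X_{\le1}$. It would therefore be allowed, although it is not in $X_{\le1}$. So the question is whether extra symbols, with a finite set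 of local rules, can enforce uniqueness of the $1$. On familiar groups they can.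

*The group $\mathbb Z$.* Use the letters $\mathsf L,\mathsf 1,\mathsf R$ and allow only the consecutive pairs $\mathsf{LL},\mathsf{L1},\mathsf{1R},\mathsf{RR}$. The configurations are the constant $\mathsf L$, the constant $\mathsf R$, and $\cdots\mathsf{LL1RR}\cdots$. Sending $\mathsf L,\mathsf R\mapsto 0$ and $\mathsf 1\mapsto 1$ gives exactly $X_{\le1}$.

*The group $\mathbb Z^2$.* Use two layers. The first is constant in the vertical direction and follows the rules above horizontally; the second is constant horizontally and follows the rules vertically. Send $(\mathsf 1,\mathsf 1)$ to $1$ and everything else to $0$. The image is $X_{\le1}$.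

*The free group $F_2$ on $a,b$.* Let $S=\{a^{\pm1},b^{\pm1}\}$ and use the alphabet $S\cup\{*\}$, where a letter of $S$ is a pointer. The rule: for all $g$ and all $x\in S$, exactly one of $y(g)=x$ and $y(gx)=x^{-1}$ holds. In words, across each edge of the Cayley tree exactly one endpoint points to the other. If $y(g)=*$, then all neighbours of $g$ point to $g$. Such a neighbour $gx$ does not point to its other neighbours, so those must point to $gx$, and so on: every element other than $g$ points towards $g$. So there is at most one $*$. A configuration with $*$ at a given $g$ exists (all others point towards $g$), and so does one without $*$ (all point towards a fixed end of the tree). Sending $*\mapsto1$ and pointers to $0$ gives $X_{\le1}$.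

The pointer method is the first thing to try on any group with a tree in sight, and $G$ acts on trees too. The free group has an advantage: a vertex of its tree has four edges, and one letter can name an edge. In the trees for $G$, one kind of vertex will be a finite group $P_n$ with $\frac32N_n$ edges. The letters written on $P_n$ must agree on the edge behind which the $1$ lies, and they must agree by local rules along a cycle of length $2N_n$. The next section shows what local rules cannot do on one long cycle.

## 3. Pumping on a single cycle

Consider the finite cycle $\mathbb Z/T$, an alphabet with $b$ letters, and a set $E$ of allowed ordered pairs of consecutive letters. A configuration that obeys the rule is a closed walk of length $T$ in a directed graph with $b$ vertices. Can the rule ensure that a marked letter occurs only once?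

The first idea is the pumping lemma for regular languages: a long walk repeats a vertex, so insert a second copy of the loop. This stops at once. Inserting a loop of length $\rho$ gives a configuration on $\mathbb Z/(T+\rho)$, and the group has $T$ elements. We must remove exactly as many steps as we insert, and the walk's loops need not have the length that we want to insert. The remedy is to find many loops of one common length.

**Lemma 3 (one cycle).** Let $T\ge 2$ and $T\ge b^3$, and let $y:\mathbb Z/T\to B$ obey the rule, $|B|=b$. Then some $y'$ obeys the rule and satisfies $y'(0)=y'(\ell)=y(0)$ for some $0<\ell<T$.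

*Proof.* Let $v_i=y(i)$ for $0\le i\le T$, so $v_T=v_0$. Let $W_0$ be the edge $v_0\to v_1$ followed by a shortest path from $v_1$ back to $v_0$; one exists because the walk itself returns. Its length $\ell$ satisfies $1\le\ell\le b$. Since $b\le T$ with equality only if $T=b=1$ (from $T\ge b^3$), we have $\ell<T$. Cut the walk into at least $b^2$ disjoint blocks of $b$ steps, discarding a remainder. Each block visits $b+1$ vertices, hence contains a closed segment of length in $\{1,\dots,b\}$. By pigeonhole at least $b\ge\ell$ of these segments have the same length $\rho$. Delete $\ell$ of them; this removes $\ell\rho$ steps. Put $W_0^{\rho}$ in front; this adds $\rho\ell$ steps. The result is a closed walk of length $T$, at $v_0$ at times $0$ and $\ell$. $\square$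

The trick is the equality $\ell\cdot\rho=\rho\cdot\ell$: remove $\ell$ loops of length $\rho$, insert $\rho$ loops of length $\ell$.

A bound on $T$ in terms of $b$ is necessary. With the alphabet $\mathbb Z/T$ and the rule $y(i+1)=y(i)+1$, the letter $0$ occurs exactly once. So a single finite cycle proves nothing, since the alphabet is chosen after the group. (On a finite group every subshift is an SFT.) To exploit Lemma 3 we need:

1. one finitely generated group that contains cycles of unbounded length, long compared with every alphabet;
2. a way to extend a change made on one cycle to a configuration on the whole group.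

For (2), the cycle should sit at a vertex of a tree, so that the rest of the group hangs off it in branches that can be moved. For (1), the vertex groups $P_n$ are chained together so that finitely many elements generate all of them. The chain has a price: the $n$-th cycle carries not single letters but columns in $B^{K_{n-1}}$, with $|K_{n-1}|=2^{n-1}$, and opposite points of the cycle are tied together by $z_n$. This is why $N_n$ is compared with $2^n$ in Theorem 2.

## 4. Finite generation and the word problem of $G$

For injections $W\to V_1$, $W\to V_2$, the amalgam $V_1*_WV_2$ is the group such that homomorphisms from it to any group $J$ are the pairs of homomorphisms $V_1\to J$, $V_2\to J$ that agree on $W$. We use the textbook facts that the factors embed, that $V_1\cap V_2=W$, and the normal form theorem: a product of at least two syllables, taken alternately from $V_1$ and $V_2$ and none lying in $W$, is nontrivial.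

Here is the first joint of the chain, for $N_1=4$. The group $P_1$ is dihedral of order $8$, with $z_1=(s_1t_1)^2$ and $Q_1=\{1,t_1,z_1,t_1z_1\}$. The group $P_2=\langle t_1\rangle\times D^{(2)}$ is glued along $Q_1$ so that $t_1$ is the first factor and $z_1$ becomes the reflection $s_2$. In general $s_{n+1}=z_n$ in $U$.

**Proposition 4.** $G$ is generated by $X=\{s_1,a,\tau\}$.

*Proof.* $\langle X\rangle$ contains $\Lambda$, hence all $t_i$. It contains $s_1$, and if it contains $s_n$ then it contains $s_{n+1}=z_n=(s_nt_n)^{N_n/2}$. By induction it contains all $s_n$, hence all $P_n$, hence $U$. $\square$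

The lamplighter group is needed here: $U$ is not finitely generated, being the union of the chain $U_1\subsetneq U_2\subsetneq\cdots$. The inclusions are strict because $t_{m+1}\notin U_m$, by (5) below.

**Lemma 5.** Suppose $V_1,V_2$ have decidable word problem, membership in $W$ is decidable in both, and elements of $W$ can be effectively translated between the factors. Then $V_1*_WV_2$ has decidable word problem.

*Proof.* Write the input as an alternating product of syllables. While there are at least two syllables and one lies in $W$, translate it to the other factor and merge it with its neighbours; the number of syllables drops. When this stops with at least two syllables, none is in $W$ and the element is nontrivial. When it stops with a single syllable, test that syllable in its factor. $\square$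

**Proposition 6.** If $(N_n)$ is computable, then $G$ has decidable word problem.

*Proof.*

**Step 1: one algorithm for all $U_m$.** The purpose is to have an algorithm with input $m$ and a word in $s_1,\dots,s_m,t_1,\dots,t_m$. The group $U_1=P_1$ is finite and explicitly given. For $m\ge2$ we have $U_m=U_{m-1}*_{Q_{m-1}}P_m$. The $2^m$ elements of $Q_{m-1}$ are listed as words in $t_1,\dots,t_{m-1}$ and $z_{m-1}=(s_{m-1}t_{m-1})^{N_{m-1}/2}$ on the side of $U_{m-1}$, and as words in $t_1,\dots,t_{m-1},s_m$ on the side of the finite group $P_m$. Membership and translation are computed by comparing with these lists, using the word problem of $U_{m-1}$ (by recursion) and of $P_m$. Lemma 5 applies.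

**Step 2: $U$, and membership in $H$.** The purpose is to prepare the left factor of $U*_H\Lambda$. A word in the $s_i,t_i$ is a word in $U_m$ for some computable $m$, so its triviality is decidable. We claim
$$K_j\cap U_m=K_m\quad(j> m),\qquad\text{hence}\qquad H\cap U_m=K_m. \tag{5}$$
For $j>m$ we have $U_{j-1}\cap P_j=Q_{j-1}=K_{j-1}\times\langle s_j\rangle$, while $K_j=K_{j-1}\times\langle t_j\rangle$ inside $P_j=K_{j-1}\times D^{(j)}$. Hence $K_j\cap U_{j-1}=K_j\cap Q_{j-1}=K_{j-1}$. Since $U_m\le U_{j-1}$, this gives $K_j\cap U_m=K_{j-1}\cap U_m$, and descending in $j$ yields $K_j\cap U_m=K_m\cap U_m=K_m$. So an element of $U_m$ lies in $H$ if and only if it equals one of the $2^m$ elements of $K_m$; this is tested with Step 1, and it also writes the element as a product of $t_i$'s.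

**Step 3: $\Lambda$, and conclusion.** The purpose is to prepare the right factor. The word problem of $\Lambda$ is decidable. An element lies in $H$ if and only if its $\mathbb Z$-component is $0$ and its lamps are supported in $\{1,2,\dots\}$. Translation is $t_i\leftrightarrow\tau^ia\tau^{-i}$. Lemma 5 applies to $G=U*_H\Lambda$. $\square$

## 5. The tree that branches at $P_n$

**Proposition 7.** For every $n\ge2$ there is a subgroup $R\le G$ such that
$$G=L*_AP_n*_CR,\qquad L=U_{n-1},\quad A=Q_{n-1},\quad C=Q_n,\qquad s_1\in L,\quad a,\tau\in R. \tag{6}$$

*Proof.* The purpose is to see $P_n$ as the middle of a segment of groups whose outer pieces contain the generators. For $m>n$ let $U_{(n,m]}=P_{n+1}*_{Q_{n+1}}\cdots*_{Q_{m-1}}P_m$, and $U_{>n}=\bigcup_{m>n}U_{(n,m]}$. The group $Q_n$ embeds in $P_{n+1}$, hence in $U_{>n}$. A homomorphism from $U$ to a group $J$ is a family $\theta_i:P_i\to J$ $(i\ge1)$ such that $\theta_i$ and $\theta_{i+1}$ agree on $Q_i$ for all $i$. A homomorphism from $U_n*_{Q_n}U_{>n}$ to $J$ is such a family for $i\le n$ and one for $i>n$ that agree on $Q_n$, which is the same data. So $U=U_n*_{Q_n}U_{>n}$.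

The group $U_{>n}$ contains $K_j\le P_j$ for all $j>n$, so $H\le U_{>n}$. Put $R=U_{>n}*_H\Lambda$. A homomorphism from $G=U*_H\Lambda$ is a triple of homomorphisms on $U_n,U_{>n},\Lambda$ such that the first two agree on $Q_n$ and the last two on $H$. The same triples describe homomorphisms from $U_n*_{Q_n}R$, so $G=U_n*_{Q_n}R$. Finally $U_n=U_{n-1}*_{Q_{n-1}}P_n$ and $Q_n\le P_n$. We have $s_1\in U_{n-1}$ because $n\ge2$, and $a,\tau\in\Lambda\le R$. $\square$

From here to the end of Section 7, $n\ge2$ is fixed and we drop it: $P=P_n$, $K=K_{n-1}$, $D=D^{(n)}$, $N=N_n$, $s=s_n$, $t=t_n$, $z=z_n$. Thus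
$$P=K\times D,\qquad A=K\times\langle s\rangle,\qquad C=K\times\langle t,z\rangle,\qquad |K|=2^{n-1}.$$

**Definition.** Let $\mathcal T$ be the Bass–Serre graph of (6): its vertices are $G/L\sqcup G/P\sqcup G/R$ and its edges are $G/A\sqcup G/C$; the edge $gA$ joins $gL$ and $gP$, and the edge $gC$ joins $gP$ and $gR$.

It is a textbook fact that $\mathcal T$ is a tree. The group $G$ acts on it by left multiplication. Moreover $L\cap P=A$ (inside $U_n=L*_AP$), and $P\cap R=C$, because $U_n\cap R=C$ in $G=U_n*_CR$ and $C\le P\le U_n$.

The edges at the vertex $P$ are the $uA$ and $uC$ with $u\in P$; there are $|P|/|A|=N$ and $|P|/|C|=N/2$ of them. For such an edge $E$ let $G_E$ be the set of $g\in G\setminus P$ such that the geodesic from $P$ to $gP$ starts with $E$. Then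
$$G=P\sqcup\bigsqcup_EG_E,\qquad uG_E=G_{uE}\quad(u\in P). \tag{7}$$
In a tree, two vertices lie in the same component of $\mathcal T\setminus\{P\}$ if and only if the geodesics from $P$ to them start with the same edge.

As a small example, take $L=\langle l\rangle$ and $R=\langle r\rangle$ of order $2$ and $P=A=C=1$. The group $\mathbb Z/2*\mathbb Z/2$ has a line as its tree; at the vertex $P=\{1\}$ there are two edges, and $G_A$, $G_C$ are the sets of elements whose reduced word starts with $l$, respectively with $r$.

**Lemma 8.** Every left coset $gL$ either lies in some $G_E$, or equals $uL\subseteq uA\sqcup G_{uA}$ for some $u\in P$. The same holds for $R$, with $C$ in place of $A$.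

*Proof.* Suppose the vertex $gL$ is adjacent to $P$. Then $gL=uL$ with $u\in P$, and $uL\cap P=u(L\cap P)=uA$. If $l\in uL\setminus P$, then $lP\ne P$ is adjacent to $lL=uL$, so the geodesic from $P$ to $lP$ is $P,uL,lP$. It starts with $uA$, so $l\in G_{uA}$.

Suppose $gL$ is not adjacent to $P$. For every $l\in gL$ the vertex $lP$ is adjacent to $lL=gL$, so $lP\ne P$, and $lP$ lies in the same component of $\mathcal T\setminus\{P\}$ as $gL$. So all $l\in gL$ lie in the same $G_E$. The argument for $R$ is identical. $\square$

## 6. Nearest-neighbour rules and gluing along $P$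

**Lemma 9 (recoding).** Let $Z\subseteq\mathcal A^G$ be sofic. Then there are a finite alphabet $B$ and sets $E_x\subseteq B^2$ $(x\in X)$ such that $Z$ is the image under a letter-to-letter map $B\to\mathcal A$ of
$$Y=\{y\in B^G:\ (y(g),y(gx))\in E_x\ \text{ for all } g\in G,\ x\in X\}. \tag{8}$$

*Proof.* The purpose is to have rules that compare only $g$ with $gx$, $x\in X$. Let $Z=\phi(Y_0)$ with $Y_0\subseteq B_0^G$ an SFT. By the Curtis–Hedlund–Lyndon theorem we can choose $r$ such that all forbidden patterns of $Y_0$ are supported in $\mathrm{Ball}_r$ (word metric of $X$) and $\phi(y)(g)$ depends only on $(y(gh))_{h\in\mathrm{Ball}_r}$, through a map independent of $g$. Let $B$ be the finite set of patterns on $\mathrm{Ball}_r$ that do not restrict to any forbidden pattern on its support. Let $Y$ be the set of $y\in B^G$ with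
$$y(g)(xh)=y(gx)(h)\quad\text{whenever } g\in G,\ x\in X^{\pm1},\ h,xh\in\mathrm{Ball}_r. \tag{9}$$

If $y_0\in Y_0$, its ball-coding $y(g)=(y_0(gh))_{h\in\mathrm{Ball}_r}$ takes values in $B$ and satisfies (9), since both sides equal $y_0(gxh)$. Conversely let $y\in Y$ and $y_0(g)=y(g)(1)$. Write $h\in\mathrm{Ball}_r$ as a geodesic word $x_1\cdots x_k$. All its suffixes lie in $\mathrm{Ball}_r$, so (9) gives
$$y(g)(x_1\cdots x_k)=y(gx_1)(x_2\cdots x_k)=\cdots=y(gh)(1)=y_0(gh).$$
So $y$ is the ball-coding of $y_0$, and $y_0\in Y_0$ because $y(g)\in B$ for all $g$. Thus $Y$ is exactly the set of ball-codings of points of $Y_0$, and the map of $\phi$, read on $B$ (and extended arbitrarily to patterns of $B$ that do not occur), is a letter-to-letter map with image $Z$.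

Finally, the rule (9) for $x^{-1}$ at $g$ reads $y(g)(x^{-1}h)=y(gx^{-1})(h)$; with $h'=x^{-1}h$ it becomes $y(gx^{-1})(xh')=y(g)(h')$, which is the rule for $x$ at $gx^{-1}$. So only $x\in X$ is needed, and (9) has the form (8). $\square$

Now the generator $s_1$ lies in $L$, and $a,\tau$ lie in $R$. So every rule of $Y$ compares two elements of one left coset of $L$ or of $R$. By Lemma 8, the only such cosets that meet $P$ meet it in a coset of $A$ or of $C$. This suggests how much of $y|_P$ matters.

**Definition.** Let $Y$ be as in (8), $y\in Y$ and $p=y|_P$. A map $p'\in B^P$ is *compatible* with $p$ if for each $Q\in\{A,C\}$ and each left coset of $Q$ in $P$ there are a representative $u$ of that coset and some $u'\in P$ with $p'(uq)=p(u'q)$ for all $q\in Q$.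

So $p'$ shows on every coset of $A$ and $C$ something that $p$ shows on some coset, possibly elsewhere. For instance, for fixed $v\in P$ the translate $p'(u)=p(vu)$ is compatible with $p$: take $u'=vu$.

**Lemma 10 (gluing).** Let $p'$ be compatible with $p=y|_P$, and fix one pair $(u,u')$ as above for each coset. Define $y'$ by $y'|_P=p'$ and
$$y'(ug)=y(u'g)\qquad(g\in G_Q,\ Q\in\{A,C\},\ (u,u')\text{ the chosen pair of the coset }uQ).$$
Then $y'\in Y$.

*Proof.* The idea is to hang behind the edge $uQ$ the branch that $y$ has behind $u'Q$. Since $G_{uQ}=uG_Q$, (7) shows that $y'$ is well defined on $G$.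

Consider the rule for $s_1$ at $g$. Both $g$ and $gs_1$ lie in $gL$. If $gL\subseteq G_E$, let $(u,u')$ be the pair of $E$ and $v=u'u^{-1}$. Then $y'(h)=y(vh)$ on $gL$, so $(y'(g),y'(gs_1))=(y(vg),y(vgs_1))\in E_{s_1}$. Otherwise, by Lemma 8, $gL=uL\subseteq uA\sqcup G_{uA}$ with $u\in P$, and we may take $u$ to be the chosen representative of its $A$-coset. We claim
$$y'(ul)=y(u'l)\qquad\text{for all } l\in L.$$
For $l\in A$ this is compatibility. For $l\in L\setminus A$ we have $ul\in uL\setminus P\subseteq G_{uA}$, so $l\in G_A$ and it is the definition of $y'$. So with $g=ul$ we get $(y'(g),y'(gs_1))=(y(u'l),y(u'ls_1))\in E_{s_1}$.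

For $x\in\{a,\tau\}$, both $g$ and $gx$ lie in $gR$, and the argument is the same with $R$, $C$ in place of $L$, $A$. $\square$

What remains is a finite problem: change $p=y|_P$ into a compatible $p'$ in which one coset pattern occurs on two different cosets.

## 7. Walks with a half-turn symmetry

Run around the Cayley cycle of $D$: let $d_0=1$, $d_{j+1}=d_js$ for $j$ even, $d_{j+1}=d_jt$ for $j$ odd. Then $d_{2i}=(st)^i$ and $d_{2i+1}=(st)^is$; the index $j$ matters mod $2N$, and $j\mapsto d_j$ is a bijection $\mathbb Z/2N\to D$. Since $N$ is even and $z=(st)^{N/2}$ is central,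
$$d_{j+N}=zd_j=d_jz. \tag{10}$$
As $K$ commutes with $D$, the left cosets of $A$ and $C$ in $P$ are
$$d_jA=K\{d_j,d_{j+1}\}\ (j\text{ even}),\qquad d_jC=K\{d_j,d_{j+1},d_{j+N},d_{j+1+N}\}\ (j\text{ odd}). \tag{11}$$
The first are distinct for distinct even $j$ mod $2N$, the second for distinct odd $j$ mod $N$. For example, if $N=4$ and $K$ is dropped, the $A$-cosets are $\{d_0,d_1\},\{d_2,d_3\},\{d_4,d_5\},\{d_6,d_7\}$ and the $C$-cosets are $\{d_1,d_2,d_5,d_6\}$ and $\{d_3,d_4,d_7,d_0\}$.

One could now try Lemma 3 on the cycle of length $2N$, with the columns $p(\cdot\,d_j)\in B^K$ as states. This fails because of the $C$-cosets, which see two opposite places at once. Take $N=4$, drop $K$, and let $p$ have the letter $\mathsf x$ at $d_0$ and $\mathsf y$ elsewhere; let $p'$ have $\mathsf x$ at $d_0$ and $d_4$ and $\mathsf y$ elsewhere. Every pair of consecutive letters of $p'$ occurs in $p$ at an index of the same parity: the pairs involving $\mathsf x$ are $(\mathsf x,\mathsf y)$ at the even indices $0,4$, which $p$ shows at $0$, and $(\mathsf y,\mathsf x)$ at the odd indices $3,7$, which $p$ shows at $7$. But on the coset $d_3C$,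 read as $(d_3,d_4,d_7,d_0)$, $p'$ shows $(\mathsf y,\mathsf x,\mathsf y,\mathsf x)$. The quadruples $(p(d_j),p(d_{j+1}),p(d_{j+4}),p(d_{j+5}))$ for $j=1,3,5,7$ are $(\mathsf y,\mathsf y,\mathsf y,\mathsf y)$, $(\mathsf y,\mathsf y,\mathsf y,\mathsf x)$, $(\mathsf y,\mathsf y,\mathsf y,\mathsf y)$, $(\mathsf y,\mathsf x,\mathsf y,\mathsf y)$. So $p'$ is not compatible with $p$.

The remedy is to let a state record both opposite columns, and to walk only half way around, ending at the swapped state. Let $\Sigma=(B^K)^2$, so $|\Sigma|=|B|^{2^n}$, and let $\sigma$ swap the two coordinates. Given $p\in B^P$ put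
$$q_j=\big(p(\cdot\,d_j),\,p(\cdot\,d_{j+N})\big)\in\Sigma,\qquad q_{j+N}=\sigma q_j. \tag{12}$$
Let $\Gamma$ be the directed graph with vertex set $\Sigma\times\mathbb Z/2$, of size
$$M=2|B|^{2^n},$$
and edges $e_j=\big((q_j,j),(q_{j+1},j+1)\big)$ for $j\in\mathbb Z/2N$, with second coordinates read mod $2$. The second coordinate remembers whether a step is an $s$-step or a $t$-step. The swap acts on $\Gamma$, preserving the second coordinate, with $\sigma e_j=e_{j+N}$, because $N$ is even.

**Lemma 11 (from walks to patterns).** Let $v_0,\dots,v_N$ be a walk in $\Gamma$ with $v_N=\sigma v_0$ and $v_0$ of parity $j_0$ mod $2$. Write $v_i=(q'_{j_0+i},j_0+i)$ and extend by $q'_{j+N}=\sigma q'_j$ to all $j\in\mathbb Z/2N$. Define $p'(kd_j)$ as the value at $k\in K$ of the first coordinate of $q'_j$. Then $p'$ is compatible with $p$. More precisely, if the $j$-th step, from $(q'_j,j)$ to $(q'_{j+1},j+1)$, is the edge $e_i$, then $i\equiv j$ mod $2$ and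
$$p'(d_j\alpha)=p(d_i\alpha)\quad\text{for all }\alpha\in A\text{ if } j\text{ is even, and for all }\alpha\in C\text{ if } j\text{ is odd.}$$

*Proof.* The extension is consistent because $v_N=\sigma v_0$ and $\sigma^2=1$. The first coordinate of $q'_{j+N}=\sigma q'_j$ is the second coordinate of $q'_j$, so $q'_j=(p'(\cdot\,d_j),p'(\cdot\,d_{j+N}))$. Every step of the extended sequence is an edge of $\Gamma$: the first $N$ steps are those of the walk, the other $N$ are their images under $\sigma$ (parities match since $N$ is even).

Let step $j$ be $e_i$. Then $i\equiv j$ mod $2$, $q'_j=q_i$ and $q'_{j+1}=q_{i+1}$, that is,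
$$p'(kd_{j+\epsilon+\delta N})=p(kd_{i+\epsilon+\delta N})\qquad(k\in K,\ \epsilon,\delta\in\{0,1\}).$$
If $j$ (hence $i$) is even, then $d_jks^\epsilon=kd_{j+\epsilon}$ and $d_iks^\epsilon=kd_{i+\epsilon}$, which gives the assertion for $A=K\times\langle s\rangle$. If $j$ and $i$ are odd, then by (10) $d_jkt^\epsilon z^\delta=kd_{j+\epsilon+\delta N}$ and $d_ikt^\epsilon z^\delta=kd_{i+\epsilon+\delta N}$, which gives the assertion for $C=K\times\langle t,z\rangle$. By (11), every coset of $A$ and $C$ is some $d_jA$ with $j$ even or $d_jC$ with $j$ odd, so $p'$ is compatible with $p$. $\square$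

It remains to build a walk of exactly $N$ steps that uses a prescribed edge twice. The two uses must be different mod $N$, not only mod $2N$, because $d_jC$ depends on $j$ mod $N$.

**Lemma 12 (pumping).** If $N\ge2M^3$, then for every $j_0$ there is a walk as in Lemma 11 whose step at index $j_0$ is $e_{j_0}$ and whose (extended) step at some index $i_2$ is also $e_{j_0}$, with $i_2\equiv j_0$ mod $2$ and $i_2\not\equiv j_0$ mod $N$.

*Proof.*

**Step 1: a short passage from $v_0$ to $\sigma v_0$.** This is the piece to be inserted. Let $w$ be the walk $v_i=(q_{j_0+i},j_0+i)$, $0\le i\le N$, that $p$ itself gives; $v_N=\sigma v_0$. Let $W_0$ be the edge $e_{j_0}$ from $v_0$ to $v_1$ followed by a shortest path in $\Gamma$ from $v_1$ to $\sigma v_0$, which exists because $w$ leads there. Its length $\ell$ satisfies $1\le\ell\le M$. It is even, since every edge flips the parity while $v_0$ and $\sigma v_0$ have equal parity. The image $\sigma W_0$ leads from $\sigma v_0$ back to $v_0$, so $W_0\cdot\sigma W_0$ is a closed walk at $v_0$ of length $2\ell$.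

**Step 2: many loops of equal length in $w$.** These make room for the insertion. Cut $w$ into at least $2M^2$ disjoint blocks of $M$ consecutive steps, discarding a remainder; this is possible because $N\ge2M^3$. Each block visits $M+1$ vertices, hence contains a closed segment of length in $\{1,\dots,M\}$. By pigeonhole at least $2M\ge2\ell$ of these segments have the same length $\rho\ge1$. Deleting $2\ell$ of them leaves a walk $w_1$ from $v_0$ to $\sigma v_0$ of length $N-2\ell\rho\ge0$.

**Step 3: exchange.** The aim is a walk of length exactly $N$. The concatenation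
$$(W_0\cdot\sigma W_0)^{\rho}\cdot w_1$$
leads from $v_0$ to $\sigma v_0$ and has length $2\ell\rho+(N-2\ell\rho)=N$. Its step at time $0$, i.e. at index $j_0$, is $e_{j_0}$. Its step at time $\ell$ is $\sigma e_{j_0}$, and $0<\ell<2\ell\rho\le N$. After the extension by $\sigma$, the step at index $i_2=j_0+\ell+N$ is $\sigma^2e_{j_0}=e_{j_0}$. Since $\ell$ and $N$ are even, $i_2\equiv j_0$ mod $2$; since $0<\ell<N$, $i_2\not\equiv j_0$ mod $N$. $\square$

**Proposition 13 (duplication).** Let $Y\subseteq B^G$ be as in (8), and let $n\ge2$ satisfy $N_n\ge16|B|^{3\cdot2^n}$. For every $y\in Y$ and every finite nonempty $F\subset G$ there are $y'\in Y$ and $h\in G$ with $hF\cap F=\emptyset$ and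
$$y'(f)=y(f),\qquad y'(hf)=y(f)\qquad(f\in F).$$

*Proof.*

**Step 1: put $F$ behind one edge at $P$.** Lemma 10 moves whole branches, so we want $F$ inside one branch. The vertices $fP$ $(f\in F)$ span a finite subtree of $\mathcal T$. Since $G$ is infinite and $P$ is finite, there is a vertex $gP$ outside this subtree. The subtree is connected, so it lies in one component of $\mathcal T\setminus\{gP\}$.

We may assume $gP=P$. Indeed, replace $y$ by $g^{-1}\cdot y$, which is $h\mapsto y(gh)$, and $F$ by $g^{-1}F$. If $(y'',h'')$ is a solution for these, put $y'=g\cdot y''$ and $h=gh''g^{-1}$. Then $y'(f)=y''(g^{-1}f)=y(f)$ and $y'(hf)=y''(h''g^{-1}f)=y(f)$, and $hF\cap F=g\,(h''g^{-1}F\cap g^{-1}F)=\emptyset$.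

Now no $fP$ equals $P$, so $F\cap P=\emptyset$, and $F\subseteq G_E$ for a single edge $E$ at $P$. By (11), $E=d_{j_0}Q$ with either $Q=A$ and $j_0$ even, or $Q=C$ and $j_0$ odd. Write $F=d_{j_0}F_0$; then $F_0\subseteq G_Q$ by (7).

**Step 2: duplicate the pattern on $d_{j_0}Q$.** This makes a second place for the branch. Since $2M^3=16|B|^{3\cdot2^n}\le N$, Lemmas 11 and 12, applied to $p=y|_P$ and $j_0$, give a $p'$ compatible with $p$ and an index $i_2$ such that
$$p'(d_{j_0}\alpha)=p(d_{j_0}\alpha),\qquad p'(d_{i_2}\alpha)=p(d_{j_0}\alpha)\qquad(\alpha\in Q).$$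
So the cosets $d_{j_0}Q$ and $d_{i_2}Q$, with representatives $u=d_{j_0}$ and $u=d_{i_2}$, both admit $u'=d_{j_0}$. They are distinct cosets, because $i_2\equiv j_0$ mod $2$ and $i_2\not\equiv j_0$ mod $N$.

**Step 3: hang the branch twice.** Choose these two pairs, and arbitrary valid pairs for the other cosets, in Lemma 10. The resulting $y'\in Y$ satisfies, for $f_0\in F_0\subseteq G_Q$,
$$y'(d_{j_0}f_0)=y(d_{j_0}f_0),\qquad y'(d_{i_2}f_0)=y(d_{j_0}f_0).$$
With $h=d_{i_2}d_{j_0}^{-1}$ these are the two required equalities. Finally $F\subseteq G_{d_{j_0}Q}$ and $hF=d_{i_2}F_0\subseteq G_{d_{i_2}Q}$ are disjoint by (7). $\square$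

## 8. From one duplicate to infinitely many: proofs of Theorems 1 and 2

*Proof of Theorem 1.* Let $N_n=2^{4^n}$; these are even, at least $4$, and computable. By Propositions 4 and 6, $G$ is finitely generated with decidable word problem. Suppose $X_{\le1}$ is sofic. By Lemma 9 it is the image of some $Y\subseteq B^G$ as in (8) under a letter-to-letter map $B\to\{0,1\}$. The set $B$ does not depend on $n$, so for $n\ge 2$ large enough $4^n\ge4+3\cdot2^n\log_2|B|$, i.e. $N_n\ge16|B|^{3\cdot2^n}$. Choose $y\in Y$ mapping to the configuration with its unique $1$ at the identity, and apply Proposition 13 with $F=\{1_G\}$. We get $y'\in Y$ and $h\ne1_G$ with $y'(1_G)=y'(h)=y(1_G)$. The image of $y'$ has the symbol $1$ at both $1_G$ and $h$, so it is not in $X_{\le1}$, a contradiction. $\blacksquare$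

*Proof of Theorem 2.* The statement on the word problem is Proposition 6.

**Step 1: set-up.** The purpose is to fix one $n$ for the whole argument. By Lemma 9, $Z$ is the image of some $Y\subseteq B^G$ as in (8) under a letter-to-letter map; let $y\in Y$ map to $x$. Since $\limsup_n\log N_n/2^n=\infty$, there is an $n\ge2$ with
$$\frac{\log N_n}{2^n}\ \ge\ \frac{\log16}{2^n}+3\log|B|,\qquad\text{i.e.}\qquad N_n\ge16|B|^{3\cdot2^n}.$$
Fix it. Put $y_0=y$, $F_0=F$, $h_0=1$.

**Step 2: induction.** The purpose is to add one copy of the pattern at a time without disturbing what has been fixed. Suppose $y_k\in Y$, and the finite set $F_k$ contains pairwise disjoint translates $h_0F,\dots,h_kF$ with $y_k(h_if)=y(f)$ for $f\in F$, $0\le i\le k$. Let $F_k'=F_k\cup\mathrm{Ball}_k$ and apply Proposition 13 to $y_k$ and $F_k'$. This gives $y_{k+1}\in Y$ and $h_{k+1}\in G$ with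
$$y_{k+1}=y_k\ \text{ on }F_k',\qquad h_{k+1}F_k'\cap F_k'=\emptyset,\qquad y_{k+1}(h_{k+1}f)=y_k(f)\ \ (f\in F_k').$$
For $f\in F$ we have $f\in F_k$ and $y_k(f)=y(f)$, because $h_0=1$; so $y_{k+1}(h_{k+1}f)=y(f)$. For $i\le k$, $y_{k+1}(h_if)=y_k(h_if)=y(f)$ because $h_iF\subseteq F_k$. Let $F_{k+1}=F_k'\cup h_{k+1}F_k'$. It contains $h_{k+1}F$, which is disjoint from $F_k\supseteq h_0F\cup\dots\cup h_kF$. So the induction continues.

**Step 3: limit.** The purpose is to have all copies in one configuration. We have $\mathrm{Ball}_k\subseteq F_k'\subseteq F_{k+1}\subseteq F_{k+1}'$ and $y_{k+1}=y_k$ on $F_k'$. So the sequence $(y_k)$ converges to some $y_\infty\in B^G$ with $y_\infty=y_k$ on $F_k$ for all $k$, and $y_\infty\in Y$ since $Y$ is closed. Hence $y_\infty(h_if)=y(f)$ for all $i\ge0$ and $f\in F$. The sets $h_iF$ are pairwise disjoint and nonempty, so the $h_i$ are infinitely many. Let $x'\in Z$ be the image of $y_\infty$. Then $x'(h_if)=x(f)$ for all $i$ and all $f\in F$, and $i=0$ gives $x'|_F=x|_F$.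

**Step 4: the consequences.** If a symbol occurs in $x\in Z$ at $g$, take $F=\{g\}$: the symbol occurs in $x'$ at the infinitely many elements $h_ig$. If a subshift of $\{0,1\}^G$ consists of finitely supported configurations and contains a nonzero one, then the symbol $1$ occurs in it but never infinitely often in one configuration, so it is not sofic. The set of configurations with at most $k$ ones, $k\ge1$, is such a subshift: it is shift-invariant, and closed because $k+1$ ones in a limit already appear in nearby configurations. $\blacksquare$
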